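# Loops that escape every compact set: a rank one threefold branched cover of a product of surfaces

## 1. A threefold cover of $S\times S$ branched over a torus

Let $S$ be the sphere with four punctures. Build it from two pairs of pants, each with two cusps and one boundary curve, glued along their boundary curves. Call the gluing curve $c$; it separates the four punctures into two pairs. In the four-manifold $X=S\times S$ the torus $B=c\times c$ is a submanifold of codimension two.

Let $Q\subset S$ be one of the two closed halves and put $H=Q\times c$. This is a three-dimensional hypersurface in $X$ with boundary $c\times c=B$. Co-orient it. For a loop in $X\setminus B$ that is transverse to $H\setminus B$, count the intersections with $H\setminus B$ with signs, modulo $3$. This count is a homomorphism $\phi:\pi_1(X\setminus B)\to\mathbb Z/3$. A small circle linking $B$ meets $H$ once, so $\phi$ is onto. Take the connected threefold cover of $X\setminus B$ given by $\ker\phi$ and put $B$ back in. The result is a four-manifold $M$ with a map $p:M\to X$ that is a threefold covering over $X\setminus B$ and that looks near $p^{-1}(B)$ like $z\mapsto z^3$ on a disc, times the identity of $B$.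

Two features of $M$ matter.

First, away from $p^{-1}(B)$ the manifold $M$ is locally the product $S\times S$, with two independent factors, but near $p^{-1}(B)$ the factors get mixed. The disc transverse to $B$ has one coordinate from each factor, and after branching, this disc carries negative curvature at its centre. A geodesic that runs diagonally through this centre will not lie in a flat, even infinitesimally.

Second, $S$ contains a finite graph $G\supset c$ (the curve $c$ and, in each half, an arc from $c$ to itself that separates the two cusps) whose complement is a union of four open annuli, one for each puncture. One can expand each annulus towards its puncture and leave $G$ fixed. On $S\times S$ this gives homeomorphisms that preserve $B$, hence lift to $M$, and that carry every point outside the two-dimensional set $p^{-1}(G\times G)$ to infinity. A loop in a four-manifold can be moved off a two-dimensional set, and then it is carried to infinity.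

What this is for: $M$, with a suitable metric, is a finite volume, nonpositively curved manifold of rank one in which every loop can be pushed out of every compact set. A conjecture says that this cannot happen.

## 2. The conjecture and the two theorems

Throughout, all manifolds are connected, noncompact, complete Riemannian manifolds of finite volume unless something else is clear from the context (covers, building blocks), and $K(M)$ denotes the sectional curvature.

**Definition (tame).** $M$ is tame if it is the interior of a compact manifold $\overline M$ with boundary. For example, the four-punctured sphere is the interior of a sphere with four open discs removed.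

**Definition (geometric rank one).** A nonpositively curved manifold has geometric rank one if its universal cover contains a geodesic that does not bound an infinitesimal half flat. Equivalently, and this is the form we use, the only parallel Jacobi fields along that geodesic are multiples of its tangent field.

Recall that $E$ is a Jacobi field along a geodesic $\gamma$ if $E''+R(E,\gamma')\gamma'=0$. If $E$ is also parallel, then $E''=0$, so $R(E,\gamma')\gamma'=0$. Suppose the metric is locally a product of surfaces and lines, with curvatures $K_i$ (zero for lines), and write $E_i,\gamma_i'$ for the components in the factors. Then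
$$\langle R(E,\gamma')\gamma',E\rangle=\sum_i K_i\,|E_i\wedge\gamma_i'|^2,\qquad |a\wedge b|^2=|a|^2|b|^2-\langle a,b\rangle^2 .\tag{1}$$
If all $K_i\le0$ and $E$ is a parallel Jacobi field, every term in (1) must vanish.

Two examples. On a surface with $K<0$, (1) gives $E\wedge\gamma'=0$, so $E$ is a multiple of $\gamma'$: such a surface has geometric rank one. A Riemannian product $M'\times M''$ of manifolds of positive dimension and curvature $\le 0$ does not. Indeed, let $\gamma=(\gamma_1,\gamma_2)$ be a geodesic. If both $\gamma_i'\neq0$, then $E=(\gamma_1',0)$ is parallel, $R(E,\gamma')\gamma'=(R(\gamma_1',\gamma_1')\gamma_1',0)=0$, and $E$ is not a multiple of $\gamma'$. If, say, $\gamma_2$ is constant, take $E=(0,e)$ with $e\ne0$ constant.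

**Conjecture (Farb).** Let $M$ be a tame, complete, finite volume manifold of geometric rank one with $-1\le K(M)\le0$. Then there is a nontrivial loop in $M$ that cannot be homotoped to leave every compact set.

Here nontrivial means not null-homotopic, and the conclusion means: there are a loop $\gamma$, not homotopic to a constant, and a compact set $C\subset M$ such that $\gamma$ is not freely homotopic to any loop in $M\setminus C$. The problem is taken from T. Tam Nguyen Phan, "On finite volume, negatively curved manifolds", arXiv:1110.4087 (2011).

**Theorem A.** Let $n\ge4$ and $2\le m\le n/2$. There is a tame, complete, finite volume Riemannian $n$-manifold $M$ of geometric rank one with $-1\le K(M)\le0$ such that, for every compact $C\subset M$, every continuous map from a finite simplicial complex of dimension $\le m-1$ to $M$ is homotopic to a map into $M\setminus C$. In particular (as $m\ge2$) every loop in $M$ can be freely homotoped out of every compact set. Moreover $M$ has one end, and $\pi_1(V)\to\pi_1(M)$ is surjective for arbitrarily small neighborhoods $V$ of the end.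

**Theorem B.** Let $M$ be tame, complete, of finite volume, with $K\le0$ and of geometric rank one.

1. If for each component $C_i$ of $\partial\overline M$ the image $P_i$ of $\pi_1(C_i)\to\pi_1(M)$ is virtually nilpotent, then some nontrivial loop in $M$ cannot be homotoped out of every compact set.
2. If $\dim M=2$, or $\dim M=3$ and $-1\le K\le0$, the hypothesis of (1) holds.

Consequently the conjecture is false in every dimension $n\ge4$ (where, with $m=\lfloor n/2\rfloor$, one can push all complexes of dimension $\le\lfloor n/2\rfloor-1$ to infinity) and true for $n\le3$. For $n=1$ it is vacuous: a noncompact complete $1$-manifold is a line and has infinite length. So the dimension range of the counterexamples is optimal.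

## 3. Punctured spheres and their products by hand

**Dimension two.** On $S$ the loop $c$ cannot be pushed out of the compact core. The complement of the core is four annuli, so a loop there is freely homotopic to a power of a puncture loop $a_i$. With $\pi_1(S)=\langle a_1,\dots,a_4\mid a_1a_2a_3a_4=1\rangle$, free on $a_1,a_2,a_3$, the curve $c$ represents $a_1a_2$ for a suitable choice of generators. In the abelianization $\mathbb Z^3$ it is $(1,1,0)$, while powers of puncture loops give $\ell e_1,\ell e_2,\ell e_3$ or $-\ell(1,1,1)$. None of these equals $(1,1,0)$.

**Products.** On $S\times S$ every loop can be pushed. Let $C\subset C_1\times C_2$ with $C_1,C_2\subset S$ compact. Move the base point so that the loop $(\alpha,\beta)$ is based at $(x_0,y_0)$ with $x_0\notin C_1$ and $y_0\notin C_2$. Then $(\alpha,\beta)$ is homotopic to $(\alpha,y_0)$ followed by $(x_0,\beta)$. The first loop avoids $C_1\times C_2$ because of its second coordinate, and the second because of its first. But $S\times S$ is a product, so by Section 2 it does not have rank one.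

**Where the product trick stops.** Passing to the branched cover $M$ of Section 1 destroys the product, so rank one becomes possible. It is natural to push a loop $\gamma$ of $M$ by pushing $p\gamma$ in $X$ as above and lifting the homotopy. This fails as soon as the homotopy crosses $B$. For instance, let $\gamma$ be a lift of the curve that runs three times around a small circle linking $B$. This lift is closed, since $\phi=\pm3\equiv0$. In $X$, contract one of the three turns across $B$. The final loop runs twice around $B$ and lies in $X\setminus B$. If the homotopy lifted to a homotopy of loops in $M$, this final loop would have a closed lift. But $\phi=\pm2\not\equiv0$ on it, so it has none.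

So we want a way of pushing in $X$ that never moves a point across $B$: a path of homeomorphisms of $X$ that preserve $B$. The expansion away from a graph containing $c$ does this. On the metric side we want nonpositive curvature after branching, and a geodesic that sees all factors mixed. Sections 4–7 build the metric and find the geodesic; Sections 8–9 do the pushing.

## 4. Surfaces with flat collars

Fix $n\ge4$ and $2\le m\le n/2$. Put $k=n-2m\ge0$ and $s=m-1+k\ge1$. The manifold $X$ will be a product of $m$ surfaces and $k$ circles. One surface, $Y_0$, is distinguished and will be tied to each of the $s$ other factors by one branch locus. (For $n=4$: $m=2$, $k=0$, $s=1$, and $Y_0=Y_1=S$ is a legitimate reading of everything below.)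

**Step 1: the surface $Y_0$ and a geodesic arc across $s$ curves.** The purpose is a surface with $s$ disjoint closed geodesics that one geodesic arc crosses perpendicularly.

Recall that hyperbolic pairs of pants with prescribed boundary lengths, where a boundary curve may degenerate to a cusp, are doubles of right-angled hexagons with some sides degenerated to ideal vertices. Let $Q_0$ and $Q_s$ be pairs of pants with one geodesic boundary curve of length $1$ and two cusps. For $1\le j\le s-1$ let $Q_j$ have two geodesic boundary curves of length $1$ and one cusp. In the last case, one side of the polygon (a seam) is a geodesic arc perpendicular to both boundary curves at its endpoints, with interior in the interior of $Q_j$.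

Let $Y_0=Q_0\cup\dots\cup Q_s$, where $Q_{j-1}$ and $Q_j$ are glued along a curve $c^{(j)}$, rotated so that successive seams match at their endpoints. Two matching seams are perpendicular to the gluing curve at the same point, so together they form a geodesic. The seams, prolonged a little perpendicularly into $Q_0$ and $Q_s$, form a unit speed geodesic arc $\eta$ on $[\tau_1-w_0,\tau_s+w_0]$ for some $w_0>0$. It crosses $c^{(1)},\dots,c^{(s)}$ in this order, perpendicularly and once each, at parameters $\tau_1<\dots<\tau_s$. (If $s=1$, $\eta$ is a short geodesic arc perpendicular to $c^{(1)}$.) Let also $S=Q_0\cup Q_0$, with gluing curve $c$.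

**Step 2: the collar width $w$.** The purpose is that $\eta$ meets each collar only while crossing its core curve. Choose $w\in(0,w_0]$ so small that

* the Fermi collars $\{|r|\le w\}$ of the $c^{(j)}$ in $Y_0$ and of $c$ in $S$ are embedded, and those of the $c^{(j)}$ are pairwise disjoint;
* $\eta(\tau)$ lies in the collar of $c^{(j)}$ only if $|\tau-\tau_j|\le w$.

The second condition can be met. For some $\delta>0$ the distance from $\eta(\tau)$ to $c^{(j)}$ is $|\tau-\tau_j|$ when $|\tau-\tau_j|\le\delta$. On the rest of the compact arc $\eta$, which does not meet $c^{(j)}$, this distance is at least some $d_0>0$. Take $w<\min(\delta,d_0)$ for all $j$. From now on $\eta$ is restricted to $[\tau_1-w,\tau_s+w]$.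

In each collar the metric is $dr^2+\cosh^2r\,dx^2$ with $x\in\mathbb R/\mathbb Z$. Let $\bar r_j$ be the coordinate $r$ on the collar of $c^{(j)}$, with sign chosen so that $\eta$ crosses with $\bar r_j$ increasing. Then $\eta$ runs along a line $x=\text{const}$ there, with $\bar r_j=\tau-\tau_j$.

**Step 3: flattening.** The purpose is to make a neighborhood of the future branch locus an exact metric product of a flat disc with the branch locus. With the hyperbolic collars this fails: near $c\times c\subset S\times S$ the metric is $dr_1^2+dr_2^2+\cosh^2r_1\,dx_1^2+\cosh^2r_2\,dx_2^2$, and a rotation by $\pi/2$ in the $(r_1,r_2)$-plane changes the coefficient of $dx_1^2$, so the picture around $c\times c$ has no rotational symmetry.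

Choose $\mu,\sigma_0$ with $1<\mu-\sigma_0<\mu+\sigma_0<\cosh w$, and let $\theta:\mathbb R\to\mathbb R$ be smooth and convex, with $\theta(y)=\mu$ for $y\le\mu-\sigma_0$, $\theta(y)=y$ for $y\ge\mu+\sigma_0$ and $\theta''>0$ in between. To get it, let $\theta''$ be a bump of integral $1$, positive on $(\mu-\sigma_0,\mu+\sigma_0)$ and zero outside, symmetric about $\mu$. Then $\theta'$ rises from $0$ to $1$, and by symmetry its integral over the interval is $\sigma_0$, so $\theta(\mu+\sigma_0)=\mu+\sigma_0$.

Replace $\cosh r$ by $f(r)=\theta(\cosh r)$ in all collars. Then
$$f''=\theta''(\cosh r)\sinh^2r+\theta'(\cosh r)\cosh r\ge0,\qquad K=-f''/f\le0 .$$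
Let $\cosh\rho=\mu-\sigma_0$, so $0<\rho<w$. If $|r|\le\rho$, then $\theta'=\theta''=0$ and $K=0$. If $|r|>\rho$, then $\theta'(\cosh r)>0$ and $K<0$. The metrics changed only on compact sets. So $Y_0$ and $S$ carry complete, finite area metrics of bounded curvature $K\le0$, with $K=0$ exactly where $|r|\le\rho$ in the collars, and there the metric is $dr^2+\mu^2dx^2$. The lines $x=\text{const}$ in collars are still unit speed geodesics parametrized by $r$, so $\eta$ is still a geodesic. From now on the surfaces carry these metrics.

## 5. The base $X$, the branch locus $B$ and the cyclic cover

**Step 4: the product and the branch locus.** The purpose is to name the codimension-two set over which we branch. Let $Y_1,\dots,Y_{m-1}$ be copies of $S$, with $c_j=c\subset Y_j$. Let $Y_m,\dots,Y_s$ be circles $\mathbb R/L\mathbb Z$ with $L>2w$, and $c_j=\{0\}$. In all cases $r_j$ is the signed distance to $c_j$ near $c_j$. There are $s-m+1=k$ circles. Put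
$$X=Y_0\times Y_1\times\dots\times Y_s,\qquad B_j=c^{(j)}\times c_j\times\prod_{i\ne j,\,i\ge1}Y_i\quad(1\le j\le s),\qquad B=\bigcup_jB_j .$$
Here $B_j$ restricts the $Y_0$-coordinate to $c^{(j)}$ and the $Y_j$-coordinate to $c_j$. We have $\dim X=2m+k=n$. The $B_j$ are pairwise disjoint, because the $c^{(j)}$ are. They are closed submanifolds of codimension $2$ and finite volume, so $X\setminus B$ is connected.

Because of the flattening, the set $N_j=\{\bar r_j^2+r_j^2<\rho^2\}$ is isometric to $D\times B_j$, where $D$ is the flat disc of radius $\rho$ with Cartesian coordinates $(\bar r_j,r_j)$. The $N_j$ are pairwise disjoint, since the collars of the $c^{(j)}$ are.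

Why one branch locus for each $j\geq 1$? If $B_j$ were omitted, all the remaining $B_i$, and the hypersurfaces used below, would be products with $Y_j$. The cover would then be a Riemannian product with factor $Y_j$, and by Section 2 it would not have rank one.

**Step 5: the cover.** The purpose is a threefold cyclic cover that is connected around every $B_j$. Let $Z_j=Q_j\cup\dots\cup Q_s\subset Y_0$, a surface with boundary $c^{(j)}$, and let
$$H_j=Z_j\times c_j\times\prod_{i\neq j,\,i\ge1}Y_i .$$
This is a closed hypersurface in $X$ with boundary $B_j$, co-oriented by $\partial_{r_j}$. Intersection number with the properly embedded hypersurface $H_j\setminus B_j$ of $X\setminus B_j$ defines a class $\phi_j\in H^1(X\setminus B_j;\mathbb Z)$. Put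
$$\phi=\sum_j\phi_j\bmod 3:\ \pi_1(X\setminus B)\to\mathbb Z/3 .$$
A small circle around $B_j$ in the $D$-factor of $N_j$ meets $H_j$ once, where $r_j=0$ and $\bar r_j>0$, and transversally. For $i\ne j$ it bounds a disc in $N_j\subset X\setminus B_i$, so $\phi_i$ vanishes on it. Hence $\phi=\pm1$ on all these meridians, and $\phi$ is onto. Let $p:X'\to X\setminus B$ be the connected threefold cyclic cover given by $\ker\phi$.

## 6. Filling in the branch locus with a smooth nonpositively curved metric

**Step 6: a smoothed cone.** The purpose is a smooth disc of curvature $\le0$ that agrees with the threefold cover of the flat disc away from its centre. The pull-back of the flat metric under $z\mapsto z^3$ is a cone of angle $6\pi$. We round its tip.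

Choose $0<v_1<v_2<\rho/2$ and a smooth $F:[0,\infty)\to[0,\infty)$ with $F(0)=0$, $F'=1$ on $[0,v_1]$, $F''>0$ on $(v_1,v_2)$, $F'=3$ on $[v_2,\infty)$. Then $F(v)=3(v-b)$ for $v\ge v_2$, with $b=v_2-F(v_2)/3$. Since $F'\le3$, with strict inequality on $[0,v_2)$, we have $b>0$. Put $u_2=F(v_2)/3$; then $u_2\le v_2<\rho/2$.

Let $\hat D=\{F(v)<3\rho\}$ be the disc with polar coordinates $(v,\varphi)$, $\varphi\in\mathbb R/2\pi\mathbb Z$, and metric $dv^2+F(v)^2d\varphi^2$. Near the centre $F(v)=v$, so the metric is smooth (and flat) there. Its curvature $-F''/F\le0$ is bounded, and it is negative for $v_1<v<v_2$.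

**Step 7: the manifold $M$.** The purpose is to glue $\hat D\times B_j$, locally in $B_j$, into $X'$. Let $(u,\vartheta)$ be polar coordinates on $D$, and $\beta\subset B_j$ a ball. Over $(D\setminus0)\times\beta$, whose fundamental group is generated by the meridian, $X'$ is connected because the meridian maps to a generator of $\mathbb Z/3$. So it is $D_3^*\times\beta$ with $D_3^*=\{(u,\vartheta):0<u<\rho,\ \vartheta\in\mathbb R/6\pi\mathbb Z\}$. Identify $D_3^*$ with $\hat D\setminus0$ by
$$u=F(v)/3,\qquad\vartheta=3\varphi .\tag{2}$$
Adding the points $\{0\}\times\beta$ gives charts $\hat D\times\beta$. On overlaps two such identifications differ, locally constantly in $B_j$, by deck transformations $\vartheta\mapsto\vartheta+2\pi\ell$, that is, by rotations of $\hat D$ through multiples of $2\pi/3$. These are isometries of $\hat D$.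

So we get a smooth connected manifold $M=X'\cup p^{-1}(B)$ and a continuous map $p:M\to X$. It is a smooth covering over $X\setminus B$, it restricts to a diffeomorphism from the submanifold $p^{-1}(B)$ onto $B$, and it is proper: it is a finite cover over $X\setminus B$, and near $B$ it is the proper map $\hat D\times\beta\to D\times\beta$ given by (2). Define the metric
$$g=p^*g_X\ \text{ off }\ \bigcup_jp^{-1}(N_j),\qquad g=dv^2+F^2d\varphi^2+g_{B_j}\ \text{ on } p^{-1}(N_j).$$
Where $v\ge v_2$ we have $du=dv$ and $u\,d\vartheta=F\,d\varphi$, so the second expression equals $du^2+u^2d\vartheta^2+g_{B_j}=p^*g_X$. Hence $g$ is smooth, and $g=p^*g_X$ wherever $u\ge u_2$.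

**Step 8: curvature.** The purpose is the bound $-1\le K\le0$. Locally $g$ is a product of surfaces and lines with curvatures in some $[-\Lambda,0]$, $\Lambda\ge1$. For orthonormal $e,e'$ the sectional curvature is $\sum_iK_i|e_i\wedge e_i'|^2$. The planes $\Lambda^2$ of the surface factors are orthogonal in $\Lambda^2$ of the whole tangent space, so $\sum_i|e_i\wedge e'_i|^2\le|e\wedge e'|^2=1$. Thus $-\Lambda\le K(M)\le0$. Multiplying $g$ by $\Lambda$ at the very end gives $-1\le K\le0$ and affects nothing below.

**Step 9: volume and completeness.** We check the two remaining metric hypotheses. First,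
$$\mathrm{Vol}(M)\le3\,\mathrm{Vol}(X)+\sum_j\mathrm{Area}(\hat D)\,\mathrm{Vol}(B_j)<\infty .$$
Next, on $p^{-1}(N_j\setminus B_j)$,
$$p^*g_X=(F'/3)^2dv^2+F^2d\varphi^2+g_{B_j}\le g,$$
because $F'\le3$. A curve in $M$ between points of $X'$ can be moved off $p^{-1}(B)$, which has codimension $2$, with arbitrarily little change of length. So $p$ does not increase distances on $X'$, and by continuity $p$ is $1$-Lipschitz on $M$. As $X$ is complete and $p$ is proper, closed bounded sets in $M$ are compact, and $M$ is complete by the Hopf–Rinow theorem.

**Step 10: tameness.** The purpose is a proper function on $M$ without critical points near infinity. On each surface $\Sigma\in\{Y_0,S\}$ choose disjoint closed cusp neighborhoods $S^1\times[0,\infty)$, disjoint from the collars. Let $h_\Sigma=\tau e^{-1/\tau}$ at a point of a cusp neighborhood with second coordinate $\tau>0$, and $h_\Sigma=0$ elsewhere. This is smooth and proper, and since $\frac{d}{d\tau}(\tau e^{-1/\tau})=(1+1/\tau)e^{-1/\tau}>0$, we have $dh_\Sigma\ne0$ wherever $h_\Sigma>0$.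

Let $h:X\to[0,\infty)$ be the sum of the $h_\Sigma$ over the $m$ surface factors. It is smooth and proper. At a critical point all the $dh_\Sigma$ vanish, so all the $h_\Sigma$ vanish: the critical points are the points with $h=0$. Let $\hat h=h\circ p$, a proper function on $M$. Off $p^{-1}(B)$, $p$ is a local diffeomorphism, so $\hat h$ is smooth there, without critical points in $\{\hat h>0\}$. In a chart $\hat D\times\beta$ of $p^{-1}(N_j)$ the functions $h_{Y_0}$ and (if $Y_j$ is a surface) $h_{Y_j}$ vanish, since the corresponding coordinates lie in collars. So $\hat h$ is the pull-back from $\beta\subset B_j$ of the sum of the $h_{Y_i}$ over the surfaces $Y_i$, $i\ne0,j$, and again it is smooth without critical points in $\{\hat h>0\}$.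

Hence the flow of $\nabla\hat h/|\nabla\hat h|^2$ gives a diffeomorphism $\{\hat h\ge1\}\cong\hat h^{-1}(1)\times[1,\infty)$ with second coordinate $\hat h$. Stretching $[1,2)$ onto $[1,\infty)$ by a diffeomorphism that is the identity near $1$, we see that $M$ is diffeomorphic to the interior of the compact manifold with boundary $\{\hat h\le2\}$. So $M$ is tame.

## 7. A geodesic through the centers of all the branching discs

**Step 11: the geodesic.** The purpose is a geodesic of $M$ that runs diagonally through $p^{-1}(B_1),\dots,p^{-1}(B_s)$ in turn. Let $\zeta_j:\mathbb R\to Y_j$ be a unit speed geodesic that crosses $c_j$ perpendicularly at time $0$ with $r_j$ increasing, so $r_j(\zeta_j(\tau))=\tau$ for $|\tau|\le w$. Passing through a centre costs extra length $2b$ (because $v=u+b$), and we build this into the timing. Put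
$$b'=b/\sqrt2,\qquad t_1=w+b',\qquad t_{j+1}-t_j=\tau_{j+1}-\tau_j+2b' .$$
Let $\gamma$ be the geodesic in $M$ that starts at $t=0$ as a lift of the curve in $X$ with components
$$\eta(\tau_1+t-t_1+b')\ \text{ in } Y_0,\qquad\zeta_j(t-t_j+b')\ \text{ in } Y_j\quad(1\le j\le s).$$
At $t=0$ the $Y_0$-component is $\eta(\tau_1-w)$, which has $|\bar r_1|=w>\rho$, so we start outside all $N_j$. As long as $g=p^*g_X$, a lift of a product of geodesics is a geodesic. By the choice of $w$, as long as the $Y_0$-component runs along $\eta$, $p\gamma$ can be in $N_j$ only while $\eta$ crosses the collar of $c^{(j)}$.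

When $\gamma$ first approaches $B_1$, we have $\bar r_1=r_1=t-t_1+b'<0$, and the $x$-coordinate along $c^{(1)}$ (and along $c_1$, if $c_1$ is a curve) is constant. In $p^{-1}(N_1)$, which is locally $\hat D\times B_1$, the $\hat D$-component of $\gamma$ moves radially inward with speed $\sqrt2$. While $u=\sqrt2\,|t-t_1+b'|\ge u_2$,
$$v=u+b=\sqrt2\,(t_1-b'-t)+\sqrt2\,b'=\sqrt2\,(t_1-t).$$
A radial geodesic of $\hat D$ keeps its speed, so it reaches the centre at time $t_1$ and leaves along the opposite ray. That ray is at $\varphi$-angle $\pi$ from the incoming one, hence at $\vartheta$-angle $3\pi\equiv\pi\pmod{2\pi}$. So it projects to the opposite ray in $D$. For $u\ge u_2$ on the way out, $u=v-b=\sqrt2\,(t-t_1-b')$. Therefore, after leaving,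
$$\bar r_1=r_1=t-t_1-b'>0,$$
with both derivatives equal to $1$. The components in the $Y_i$, $i\ne0,1$, are components in $B_1$ and have simply continued along $\zeta_i$. So $p\gamma$ continues with $Y_1$-component $\zeta_1(t-t_1-b')$ and $Y_0$-component
$$\eta(\tau_1+t-t_1-b')=\eta(\tau_2+t-t_2+b').$$
The situation before $B_2$ is the same as it was before $B_1$, since also the $Y_2$-component is $\zeta_2(t-t_2+b')$. Inductively, $\gamma$ passes in this way through the centres of the discs at $B_1,\dots,B_s$ at times $t_1<\dots<t_s$. After $t_s$ we follow it until the $Y_0$-component is $\eta(\tau_s+w)$.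

Here the degree $3$ is used. With a double cover, $\vartheta=2\varphi$, the opposite ray would be at $\vartheta$-angle $2\pi\equiv0$, so the projection of this geodesic would retrace its incoming ray and turn back; it would never reach $B_2$.

**Step 12: parallel Jacobi fields.** The purpose is to show that a parallel Jacobi field $E$ along $\gamma$ is a multiple of $\gamma'$. Call stretch $j$ ($1\le j\le s+1$) the portion of $\gamma$ between the regions $\{u\le u_2\}$ at $B_{j-1}$ and at $B_j$; stretch $1$ starts at $t=0$, and stretch $s+1$ ends at the end of $\gamma$. Along stretches $g=p^*g_X$ is a product metric. Write $\gamma_0',\dots,\gamma_s'$ and $E_0,\dots,E_s$ for the components of $\gamma'$ and $E$ in $TY_0,\dots,TY_s$. Along a stretch all of these are parallel, and all $\gamma_i'$ are nonzero. By (1) every term $K_i|E_i\wedge\gamma_i'|^2$ vanishes, for every local product decomposition of $g$.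

(a) Every stretch contains points where the $Y_0$-component of $p\gamma$ lies in the part $\rho<|r|<w$ of the collar of some $c^{(i)}$: before $B_j$ one passes $\bar r_j\in(-w,-\rho)$, after it $\bar r_j\in(\rho,w)$. There $K<0$ on $Y_0$, so $E_0$ is a multiple of $\gamma_0'$. Both are parallel along the stretch, so $E_0=\alpha_j\gamma_0'$ on stretch $j$, with $\alpha_j$ constant.

(b) On each of stretches $j$ and $j+1$ there are points with $|\bar r_j|=|r_j|\in(\rho,w)$. If $Y_j$ is a surface, its curvature is negative there, so $E_j$ is a multiple of $\gamma_j'$. If $Y_j$ is a circle, this is automatic. So $E_j=\beta_j\gamma_j'$ on stretch $j$ and $E_j=\beta_j'\gamma_j'$ on stretch $j+1$, with $\beta_j,\beta_j'$ constant.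

(c) While $\gamma$ crosses $p^{-1}(N_j)$, the metric is locally $\hat D\times B_j$. The $\hat D$-components $E_{\hat D}$ and $\gamma'_{\hat D}\ne0$ are parallel along a diameter of $\hat D$, and this diameter meets $\{v_1<v<v_2\}$, where the curvature of $\hat D$ is negative. There $E_{\hat D}\wedge\gamma'_{\hat D}=0$, so $E_{\hat D}=\lambda_j\gamma'_{\hat D}$ there, and hence along the entire diameter. In the parts $u_2<u<\rho$ before and after the centre, $p$ is a local isometry. In the coordinates $(\bar r_j,r_j)$ we have $\gamma'_{\hat D}=(1,1)$ in both parts, while $E_{\hat D}$ is $(\alpha_j,\beta_j)$ before and $(\alpha_{j+1},\beta_j')$ after. Hence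
$$\alpha_j=\beta_j=\lambda_j=\alpha_{j+1}=\beta_j' .$$

By (c) all $\alpha_j$ equal one constant $\alpha$, and $E_j=\alpha\gamma_j'$ on stretches $j$ and $j+1$. It remains to treat $E_j$ on the other stretches. On the part of $\gamma$ before the crossing of $B_j$, $Y_j$ is a local factor of $g$, also near $B_i$ with $i\ne j$, where it is a factor of $B_i$. So $E_j$ and $\gamma_j'$ are both defined and parallel along this whole part. They satisfy $E_j=\alpha\gamma_j'$ on stretch $j$, hence on the whole part. The same argument works after the crossing, starting from stretch $j+1$. Thus $E=\alpha\gamma'$ on the stretches, and since $E$ and $\gamma'$ are parallel, along all of $\gamma$.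

Lift $\gamma$ to $\widetilde M$ and extend it to a complete geodesic. A parallel Jacobi field along it restricts to a multiple of the tangent field on the lifted segment, hence is that multiple everywhere. So $M$ has geometric rank one.

## 8. Expansion away from a spine that contains the branch curves

**Step 13: spines and the expansion of a surface.** The purpose is, on each surface factor, a graph containing the branch curves and homeomorphisms $h_t$ that fix the graph and push everything else towards the cusps.

In $Q_0$ (and in $Q_s$, and in each of the two halves of $S$), which is a closed disc with two punctures, choose a smooth arc from the boundary curve to itself that separates the two cusps. It cuts the piece into two once-punctured discs. In $Q_j$, $1\le j\le s-1$, which is a closed annulus with one puncture, choose a smooth arc joining the two boundary curves. It cuts the piece into one once-punctured disc. All arcs are embedded with interiors in the interiors of the pieces. The arcs together with the curves $c^{(j)}$ form a finite graph $G\subset Y_0$; in $S$, the arcs together with $c$ form a finite graph $G\subset S$. A once-punctured closed disc is a half-open annulus, so for $\Sigma\in\{Y_0,S\}$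 there is a proper continuous surjection
$$\pi:\ A_\Sigma=\bigsqcup S^1\times[0,\infty)\to\Sigma,$$
one annulus for each cusp, mapping $\bigsqcup S^1\times\{0\}$ onto $G$ and $\bigsqcup S^1\times(0,\infty)$ homeomorphically onto $\Sigma\setminus G$.

The map $\pi\times\mathrm{id}:A_\Sigma\times[0,\infty)\to\Sigma\times[0,\infty)$ is proper, hence closed, hence a quotient map. The map $((\xi,a),t)\mapsto\pi(\xi,e^ta)$ is constant on its fibers, because distinct points with the same image under $\pi$ have $a=0$, and then $e^ta=0$ too. So it descends to a continuous map $\Sigma\times[0,\infty)\to\Sigma$, $(y,t)\mapsto h_t(y)$. The same argument for $((\xi,a),t)\mapsto\pi(\xi,e^{-t}a)$ gives the inverses of the $h_t$. So the $h_t$ are homeomorphisms, $h_0=\mathrm{id}$ and $h_t|_G=\mathrm{id}$. The coordinate $a$ descends to a continuous function $a_\Sigma\ge0$ on $\Sigma$ with zero set $G$ and $a_\Sigma\circ h_t=e^ta_\Sigma$. It is proper, since $\{a_\Sigma\le R\}=\pi(\bigsqcup S^1\times[0,R])$ is compact.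

**Step 14: the expansion of $X$.** We multiply. Let $\Phi_t:X\to X$ be the product of the $h_t$ on the $m$ surface factors and the identity on the $k$ circles. Let $\sigma(x)$ be the maximum of the functions $a_\Sigma$ over the surface components of $x$. Then $\sigma$ is continuous and proper,
$$\sigma\circ\Phi_t=e^t\sigma,$$
and $G_X:=\sigma^{-1}(0)$ is the product of the $m$ graphs and the $k$ circles, of dimension $m+k=n-m$.

**Step 15: lifting to $M$.** The purpose is what the product trick of Section 3 could not do. The points of $c^{(j)}$ and of $c_j$ are fixed by the factor maps (by $h_t|_G=\mathrm{id}$ or because the map is the identity), and every other factor is mapped to itself by a homeomorphism. So $\Phi_t$ is a homeomorphism with $\Phi_t(B_j)=B_j$, and it preserves $X\setminus B$. The homotopy $(x,t)\mapsto\Phi_t(p(x))$, $X'\times[0,\infty)\to X\setminus B$, lifts to $(x,t)\mapsto\hat\Phi_t(x)\in X'$ with $\hat\Phi_0=\mathrm{id}$ and $p\hat\Phi_t=\Phi_tp$. On $p^{-1}(B)$, where $p$ is injective, set $\hat\Phi_t=p^{-1}\Phi_tp$. Then $p\hat\Phi_t=\Phi_tp$ on $M$.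

Continuity on $M\times[0,\infty)$ has to be checked only at $(x_0,t_0)$ with $p(x_0)\in B$. Put $z=\Phi_{t_0}(p(x_0))\in B$ and let $O$ be a neighborhood of the single point $p^{-1}(z)=\hat\Phi_{t_0}(x_0)$. Since $p$ is proper, hence closed, there is a neighborhood $O'$ of $z$ with $p^{-1}(O')\subset O$. For $(x,t)$ near $(x_0,t_0)$ we have $p\hat\Phi_t(x)=\Phi_t(p(x))\in O'$, so $\hat\Phi_t(x)\in O$.

Let $\hat\sigma=\sigma\circ p$. It is proper, and
$$\hat\sigma\circ\hat\Phi_t=e^t\hat\sigma .\tag{3}$$

## 9. General position and the end of $M$

**Step 16: strata of the zero set.** The purpose is to see $\hat\sigma^{-1}(0)$ as a finite union of submanifolds of codimension at least $m$. Subdivide the graphs and circles so that the $c^{(j)}$ and $c_j$ are subcomplexes, with edges smoothly embedded. Then $G_X$ is a finite disjoint union of products of open cells $e_0\times e_1\times\dots\times e_s$, which are smooth (not necessarily closed) submanifolds of dimension $\le n-m$. Such a product lies in $B_j$ if $e_0\subset c^{(j)}$ and $e_j\subset c_j$, and is disjoint from $B_j$ otherwise. So each lies in $B$ or in $X\setminus B$. As $p$ is a smooth covering over $X\setminus B$ and a diffeomorphism $p^{-1}(B)\to B$,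 the set $p^{-1}(G_X)=\hat\sigma^{-1}(0)$ is a finite union of smooth submanifolds $W_1,\dots,W_l$ of $M$ of dimension $\le n-m$.

**Step 17: moving a complex off the zero set.** Let $P$ be a finite simplicial complex of dimension $d\le m-1$ and $q_0:P\to M$ continuous. We make $q_0$ miss all $W_i$.

Embed $M$ smoothly and properly in some $\mathbb R^{N'}$. Approximate $q_0$ by a map to $\mathbb R^{N'}$ that is linear on the simplices of a fine subdivision of $P$, and project it to $M$ in a tubular neighborhood. This gives a map $q:P\to M$, smooth on each closed simplex of the subdivision and homotopic to $q_0$ by an arbitrarily small homotopy (project the straight-line homotopy).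

Choose compactly supported vector fields $V_1,\dots,V_N$ on $M$ that span $TM$ at each point of $q(P)$. For $v\in\mathbb R^N$ let $\psi_v$ be the composition of the time-$v_i$ flows of the $V_i$. Then $\psi_0=\mathrm{id}$, and the derivative of $v\mapsto\psi_v(q(x))$ at $v=0$ is $v\mapsto\sum v_iV_i(q(x))$, which is surjective. By compactness of $P$ it is surjective for all $x\in P$ and all $v$ in some ball $\mathbb B\subset\mathbb R^N$ about $0$. So for each open simplex $\Delta$ the map $\Delta\times\mathbb B\to M$, $(x,v)\mapsto\psi_v(q(x))$, is a submersion. The preimage of $W_i$ is a submanifold of codimension at least $m$, that is, of dimension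
$$\le d+N-m<N,$$
so its projection to $\mathbb B$ has measure zero. There are finitely many pairs $(\Delta,W_i)$, so for almost every $v\in\mathbb B$ the map $\psi_v\circ q$ misses $\hat\sigma^{-1}(0)$. It is homotopic to $q$ through $\psi_{\epsilon v}\circ q$, $0\le\epsilon\le1$, and $v$ may be taken arbitrarily small.

**Step 18: pushing to infinity.** Let $q_1=\psi_v\circ q$ be the map just found, homotopic to $q_0$. By compactness $\hat\sigma\circ q_1\ge\varepsilon>0$. Given a compact $C\subset M$, let $R\ge0$ be such that $\hat\sigma\le R$ on $C$. For $t\ge0$ with $t>\log((R+1)/\varepsilon)$, (3) gives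
$$\hat\sigma\circ\hat\Phi_t\circ q_1=e^t\,\hat\sigma\circ q_1>R .$$
So $\hat\Phi_t\circ q_1$ misses $C$, and it is homotopic to $q_1$ via $\hat\Phi_{t'}\circ q_1$, $0\le t'\le t$. This is the pushing statement of Theorem A. Since $m\ge2$, it applies to $P=S^1$: every loop in $M$ is freely homotopic into $M\setminus C$ for every compact $C$. So $M$ contradicts the conjecture. (If $m$ were $1$, the zero set would have codimension $1$, and the count $d+N-m<N$ would fail for $d=1$.)

**Step 19: one end, and its fundamental group.** For $R>0$ let $V_R=\{\hat\sigma>R\}$. Its complement is compact, and these sets form a neighborhood basis of infinity. Since $M$ is noncompact, each $V_R$ is nonempty.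

Let $q_0$ be a path in $M$ with endpoints in $V_R$. Apply Steps 17 and 18 with $P=[0,1]$ and $C=\{\hat\sigma\le R\}$: the homotopy ends with a path in $V_R$. During it the endpoints stay in $V_R$: the approximation and the motion $\psi_{\epsilon v}$ can be taken as small as we like and $V_R$ is open, and $\hat\sigma$ does not decrease along $\hat\Phi_{t'}$. So the two endpoints of $q_0$ are joined in $V_R$ by the track of the first endpoint, the final path, and the reversed track of the second. As $M$ is connected, any two points of $V_R$ are endpoints of such a path. So every $V_R$ is connected, and $M$ has one end.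

Now let $q_0$ be a loop based at $x_0\in V_R$, and take the homotopy through loops, with $P=S^1$ and the base point as a vertex. The track of $x_0$ lies in $V_R$ as before, and the final loop lies in $V_R$. Conjugating the final loop by the track shows that $q_0$ is homotopic rel $x_0$ to a loop in $V_R$. Hence $\pi_1(V_R)\to\pi_1(M)$ is onto. This completes the proof of Theorem A. $\blacksquare$

## 10. Virtually nilpotent peripheral groups hold a loop back

We turn to Theorem B. Let $M$ be as there, $\Gamma=\pi_1(M)$ acting freely and properly discontinuously on the Hadamard manifold $\widetilde M$. An isometry of finite order of a Hadamard manifold has a fixed point, so $\Gamma$ is torsion-free. A collar of $\partial\overline M$ gives disjoint closed subsets $\mathcal E_i\cong C_i\times[0,\infty)$ of $M$, one for each component $C_i$ of $\partial\overline M$, with $C_i\times(0,\infty)$ open in $M$, such that $M\setminus\bigcup_iC_i\times(a,\infty)$ is compact for each $a\ge0$.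

An isometry is axial if it translates some geodesic, called an axis, nontrivially along itself. A geodesic bounds a flat half plane if it is the boundary of an isometrically embedded, convex Euclidean half plane.

**Cited theorem** (W. Ballmann, *Axial isometries of manifolds of nonpositive curvature*, Math. Ann. 259 (1982); also his *Lectures on Spaces of Nonpositive Curvature*, Ch. III). If $M=\widetilde M/\Gamma$ has finite volume (so $\Gamma$ satisfies the duality condition) and $\widetilde M$ contains a geodesic not bounding a flat half plane, then $\Gamma$ contains an axial isometry with an axis not bounding a flat half plane.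

**Step 20: a good element exists.** Call $g\in\Gamma$ good if it is axial with an axis not bounding a flat half plane. For example, if $K\equiv-1$, as on a hyperbolic surface, every axial element is good, since there are no flat half planes. A geodesic bounding a flat half plane has a parallel Jacobi field normal to it, namely the unit normal field tangent to the half plane: it is parallel, and it is the variation field of the family of parallel lines. Since $M$ has geometric rank one, $\widetilde M$ therefore contains a geodesic that does not bound a flat half plane. By the cited theorem a good $g\in\Gamma$ exists. Nonzero powers and conjugates of good elements are good.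

**Lemma 1.** If $g$ is good, its centralizer $Z(g)$ is infinite cyclic, and the nontrivial elements of $Z(g)$ are good.

*Proof.* The union of the axes of $g$ is a closed convex set $Y\times\mathbb R$ on which $g$ acts as (identity, translation), and $Z(g)$ preserves it and the splitting (Bridson–Haefliger, II.6.8). An element of $Z(g)$ acts on $\mathbb R$ by an isometry commuting with a nontrivial translation, hence by a translation, since reflections do not commute with it. Let $A=\{y_0\}\times\mathbb R$ be an axis not bounding a flat half plane. If $Y$ were unbounded, then, being closed, convex and proper, it would contain a ray from $y_0$ (a limit of segments from $y_0$ to points going to infinity), and the product of this ray with $\mathbb R$ would be a flat half plane bounded by $A$. So $Y$ is bounded, and its circumcenter $y_c$ is fixed by $Z(g)$.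

Thus $Z(g)$ acts on $A_c=\{y_c\}\times\mathbb R$ by translations, freely and properly discontinuously, and it contains $g\ne1$. So $Z(g)\cong\mathbb Z$, and its nontrivial elements have axis $A_c$. It remains to see that $A_c$ bounds no flat half plane. The union of the geodesics parallel to $A_c$ is closed and convex and splits as $Y'\times\mathbb R$ (Bridson–Haefliger, II.2.14). It contains $A$. If $A_c$ bounded a flat half plane, $Y'$ would be unbounded, and as before $A$ would bound a flat half plane, a contradiction. $\square$

**Lemma 2.** A virtually nilpotent subgroup $P\le\Gamma$ containing a good element is infinite cyclic, generated by a good element.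

*Proof.* Let $g\in P$ be good. Let $N\le P$ be nilpotent of finite index; replacing it by its normal core, we may take $N$ normal in $P$. Then $g^k\in N$ for some $k\ge1$, and $g^k$ is good. As $N$ is nilpotent and nontrivial, it has a central element $z\ne1$. Then $z\in Z(g^k)$, so $z$ is good by Lemma 1, and $N\le Z(z)\cong\mathbb Z$. So $N=\langle z_0\rangle$ is infinite cyclic, and $z_0$ is good by Lemma 1, since it is a nontrivial element of $Z(z)$.

Every $x\in P$ satisfies $xz_0x^{-1}=z_0^{\pm1}$. Suppose the sign is $-$ for some $x$. For some $j\ge1$, $x^j\in N$, say $x^j=z_0^i$. Conjugation by $x$ fixes $x^j$ and inverts $z_0^i$, so $z_0^{2i}=1$, $i=0$ and $x^j=1$. As $\Gamma$ is torsion-free, $x=1$, which does not invert $z_0$: a contradiction. So $P\le Z(z_0)\cong\mathbb Z$, and $P$ is infinite cyclic. Its generator commutes with $g$, so it is good by Lemma 1. $\square$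

**Step 21: a good element in a peripheral group.** To prove (1), suppose that every nontrivial loop in $M$ can be homotoped out of every compact set; we look for a contradiction. Represent a good $g$ by a closed loop and push it out of the compact set $M\setminus\bigcup_iC_i\times(0,\infty)$. It then lies in one $C_i\times(0,\infty)$, so $g$ is conjugate into $P_i$. After conjugation $g\in P:=P_i$. By Lemma 2, $P=\langle h\rangle$ with $h$ good. Let $A$ be an axis of $h$ and $\ell>0$ its translation length.

**Step 22: the cover $M_P=\widetilde M/P$ has only large ends.** The purpose is to show that everything near infinity in $M_P$ has infinite volume. The quotient $A/P$ is a closed geodesic; let $f=d(\cdot,A/P)$. In a Hadamard manifold the normal exponential map of a complete geodesic is a diffeomorphism from its normal bundle onto the manifold. For $A$ it is $P$-equivariant, and $f$ corresponds to the norm of normal vectors. So $f$ is proper, and by radial scaling, on every component of $\{f>R\}$ the function $f$ takes every value in $(R,\infty)$.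

Every component $V$ of $\{f>R\}$, $R\ge0$, has infinite volume. Indeed, $h^q$, $q\neq0$, displaces every point of $\widetilde M$ by at least $|q|\ell\ge\ell$. So the injectivity radius of $M_P$ is at least $\ell/2$, and balls of radius $\ell/2$ have at least Euclidean volume (Günther's theorem, $K\le0$). Pick $x_q\in V$ with $f(x_q)=R+2q\ell$, $q=1,2,\dots$. As $f$ is $1$-Lipschitz, on $B(x_q,\ell/2)$ it takes values within $\ell/2$ of $R+2q\ell$. So these balls lie in $\{f>R\}$ and are disjoint. They are connected, so they lie in $V$.

**Step 23: the end $\mathcal E_i$ fills a component.** The purpose is to embed a set of finite volume in $M_P$ that must contain such a $V$. Let $\mathcal E=\mathcal E_i$. It is closed in $M$, and $\pi_1(\mathcal E)$ has image $P$ in $\Gamma$ for suitable base points. So the inclusion lifts to $\hat\imath:\mathcal E\to M_P$. This map is injective, since its composition with $M_P\to M$ is. It is proper: the preimage of a compact $L$ is a closed subset of $\mathcal E$ contained in the image of $L$ in $M$, which is compact. It is an open map on $C_i\times(0,\infty)$ and volume preserving, because $M_P\to M$ is a local isometry. So $\hat{\mathcal E}=\hat\imath(\mathcal E)$ is closed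 and noncompact, with $\mathrm{Vol}(\hat{\mathcal E})\le\mathrm{Vol}(M)<\infty$.

Choose $R$ with $\hat\imath(C_i\times0)\subset\{f<R\}$. As $\{f\le R\}$ is compact and $\hat{\mathcal E}$ is closed and noncompact, $\hat{\mathcal E}$ meets a component $V$ of $\{f>R\}$. Then $\hat{\mathcal E}\cap V=\hat\imath(C_i\times(0,\infty))\cap V$ is both closed and open in $V$, and nonempty. So $V\subset\hat{\mathcal E}$, and $\mathrm{Vol}(\hat{\mathcal E})=\infty$ by Step 22: a contradiction. This proves (1). $\blacksquare$

## 11. Ends in dimensions two and three

**Step 24: dimension two.** The $C_i$ are circles, so the $P_i$ are cyclic, and the hypothesis of (1) holds.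

Now let $\dim M=3$ and $-1\le K\le0$. We use the following.

**Cited theorem** (J. Cheeger, M. Gromov, *Chopping Riemannian manifolds*, in: Differential Geometry, Pitman Monogr. 52 (1991), 85–94). There is $\kappa=\kappa(n)$ such that if $M^n$ is complete with $|K|\le1$, $A\subset M$ is closed and $0<r\le1$, there is a codimension-0 submanifold $U$ with smooth boundary, $A\subset U\subset T_r(A)$ (the $r$-neighborhood), $\mathrm{Vol}(\partial U)\le\kappa r^{-1}\mathrm{Vol}(T_r(A)\setminus A)$ and $|\mathrm{II}_{\partial U}|\le\kappa r^{-1}$.

**Step 25: cutting surfaces of Euler characteristic zero.** The purpose is to cut off the ends of $M$ along tori and Klein bottles. Apply the theorem with $r=1$ to a closed ball $A=\overline B(x_0,R)$, with $R$ so large that the open ball contains the compact set $M\setminus\bigcup_iC_i\times(1,\infty)$. The closure $\overline U$ lies in a bounded set, so it is compact and $\partial U$ is a closed surface. Since $T_1(A)\setminus A$ lies outside $\overline B(x_0,R)$ and $\mathrm{Vol}(M)<\infty$, $\mathrm{Area}(\partial U)\to0$ as $R\to\infty$. By the Gauss equation the intrinsic curvature of $\partial U$ is at most $1+\kappa^2$ in absolute value. So for large $R$ each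 component $\Sigma$ of $\partial U$ satisfies, by Gauss–Bonnet,
$$2\pi|\chi(\Sigma)|=\Big|\int_\Sigma K_\Sigma\Big|\le(1+\kappa^2)\,\mathrm{Area}(\partial U)<2\pi,$$
that is, $\chi(\Sigma)=0$.

**Step 26: comparing $C_i$ with a cutting surface.** The purpose is to bound $\chi(C_i)$ from below. Fix $i$ and let $W=\overline U\cap(C_i\times[0,\infty))$. The set $C_i\times[0,1]$ lies in the interior of $\overline U$, and $\overline U$ is compact. So $W$ is a compact $3$-manifold with boundary $(C_i\times0)\sqcup\Sigma_i$, where $\Sigma_i=\partial U\cap(C_i\times[0,\infty))$. The mod $2$ class of $\partial W$ is zero in $H_2(W;\mathbb F_2)$. Hence under the projection $W\to C_i$ the mod $2$ fundamental class of $\Sigma_i$ maps to the image of that of $C_i\times0$, which is $[C_i]\ne0$ in $H_2(C_i;\mathbb F_2)$. So some component $\Sigma$ of $\Sigma_i$ admits a map $q:\Sigma\to C_i$ of nonzero mod $2$ degree.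

Then $q^*:H^1(C_i;\mathbb F_2)\to H^1(\Sigma;\mathbb F_2)$ is injective: if $a\ne0$, Poincaré duality gives $a'$ with $a\cup a'\ne0$, and $q^*a\cup q^*a'=q^*(a\cup a')\ne0$ since $q$ has nonzero degree. For a closed connected surface $\chi=2-b_1(\,\cdot\,;\mathbb F_2)$. Since $\chi(\Sigma)=0$,
$$b_1(C_i;\mathbb F_2)\le b_1(\Sigma;\mathbb F_2)=2,\qquad\text{so}\qquad\chi(C_i)\ge0 .$$
Thus $C_i$ is a sphere, a projective plane, a torus or a Klein bottle. In each case $\pi_1(C_i)$ is virtually abelian, and so is its image $P_i$. So the hypothesis of (1) holds. This proves (2), and with it Theorem B. $\blacksquare$
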